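\title{Homomorphism codes with unbounded lists below the minimum distance}

\begin{abstract}
For a finite group $G$ and an arbitrary group $H$, the affine homomorphisms $G\to H$ form a code in the Hamming space $H^G$. Babai, Black and Wuu asked whether the number of codewords within distance $\mathrm{mindist}-\varepsilon$ of any word is bounded by a polynomial in $1/\varepsilon$, uniformly in $G$ and $H$. We show that the answer is no, and that no bound depending on $\varepsilon$ alone can hold. We construct perfect groups $G_n$ of order $336\cdot 2^{32n}$ and codomains $H_n$ for which the minimum distance is $41/42$ and a ball of radius $31/32$ contains $(2^{8n}-1)/3$ codewords. The group $H_n$ is an amalgam of many copies of $G_n$, and its Bass--Serre tree controls all homomorphisms $G_n\to H_n$. We also prove two general upper bounds: the list size is at most $\varepsilon^{-1}|G|^{\log_2(1/\varepsilon)}$ at radius $\mathrm{mindist}-\varepsilon$, and at most $1/\varepsilon$ at radius $1-\sqrt{1-\mathrm{mindist}}-\varepsilon$.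
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group and $H$ a finite or infinite group. A map $\psi\colon G\to H$ is an \emph{affine homomorphism} if there are a homomorphism $\varphi\colon G\to H$ and an element $h\in H$ with $\psi(g)=\varphi(g)h$ for all $g\in G$. We equip the set $H^G$ of all maps $G\to H$, called \emph{words}, with the normalized Hamming distance
\[
\operatorname{dist}(f_1,f_2)=|\{g\in G: f_1(g)\ne f_2(g)\}|/|G| ,
\]
and we regard the set $\operatorname{aHom}(G,H)$ of affine homomorphisms as a code in $H^G$, the \emph{homomorphism code}. Its elements are the \emph{codewords}, and its \emph{minimum distance} $\mathrm{mindist}$ is the least distance between two distinct codewords. If $H$ is trivial there is a single codeword and nothing to bound, so we assume throughout that $H$ is nontrivial. The constant maps then give at least two codewords, and the minimum is attained because distances are multiples of $1/|G|$.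

By the triangle inequality, a word $f$ has at most one codeword at distance less than $\mathrm{mindist}/2$. At a larger radius one can only ask that the \emph{list} of codewords near $f$ be short. The following example shows which radius is the natural target.

\begin{example}\label{ex:hadamard}
Let $G=\mathbb F_2^k$ with $k\ge1$ and $H=\mathbb F_2$. The codewords are the affine functions, two distinct ones agree nowhere or on half of $G$, and $\mathrm{mindist}=1/2$. Replace each word $f$ by the function $F=(-1)^f$. The codewords become the functions $\pm\chi$ with $\chi$ a character of $G$, and $F$ agrees with $\pm\chi$ on a fraction $(1\pm\langle F,\chi\rangle)/2$ of $G$, where $\langle F,\chi\rangle$ is the average of $F\chi$. So distance at most $1/2-\varepsilon$ means $\pm\langle F,\chi\rangle\ge2\varepsilon$. Parseval's identity $\sum_\chi\langle F,\chi\rangle^2=1$ leaves room for at most $1/(4\varepsilon^2)$ such codewords, whatever $k$ is. At radius exactly $1/2$ no bound independent of $k$ holds: all $2^{k+1}-2$ nonconstant codewords are at distance $1/2$ from $f=0$.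
\end{example}

One therefore stays a margin $\varepsilon$ below the minimum distance and asks for a bound in terms of $\varepsilon$ only. A class $\mathfrak G$ of finite groups is \emph{universally CombEcon} (combinatorially economically list-decodable) if there are constants $C,c>0$ such that for every $G\in\mathfrak G$, every finite or infinite group $H$, every $f\in H^G$ and every $\varepsilon>0$, at most $C(1/\varepsilon)^c$ codewords of $\operatorname{aHom}(G,H)$ lie within distance $\mathrm{mindist}-\varepsilon$ of $f$. It is known that the class of finite abelian groups and the class of finite alternating groups are each universally CombEcon. Babai, Black and Wuu \cite{BBW} pose the problem: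
\begin{quote}
\emph{Is the class of all finite groups universally CombEcon?}
\end{quote}
The two known classes have very different structure, which suggests a positive answer. So does the rigidity of the code: a codeword within $\mathrm{mindist}-\varepsilon$ of $f$ is the only codeword that agrees with $f$ at all points where it does, since these points form more than a fraction $1-\mathrm{mindist}$ of $G$. Nevertheless the answer is negative, and the failure occurs at a fixed $\varepsilon$.

\begin{theorem}\label{thm:main}
For every $n\ge6$ there are a finite perfect group $G_n$ with $|G_n|=336\cdot2^{32n}$, a group $H_n$ and a word $f_n\in H_n^{G_n}$ such that $\operatorname{aHom}(G_n,H_n)$ has $\mathrm{mindist}=41/42$ and at least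
\[
N_n=\frac{2^{8n}-1}{3}=\frac13\Big(\big(|G_n|/336\big)^{1/4}-1\Big)
\]
codewords lie within distance $31/32=\mathrm{mindist}-\frac5{672}$ of $f_n$. Since $\frac1{200}<\frac5{672}$, the list sizes for $\varepsilon=\frac1{200}$ are unbounded, so that no function of $\varepsilon$ alone bounds them. Hence the class of finite groups is not universally CombEcon; neither is the class of finite perfect groups whose only nonabelian composition factor is $\mathrm{PSL}_2(7)$, occurring once.
\end{theorem}

The lists in Theorem~\ref{thm:main} grow like a power of $|G|$. At fixed $\varepsilon$ they cannot grow faster than a power.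

\begin{theorem}\label{thm:poly}
For every finite group $G$, every group $H$, every $f\in H^G$ and every $0<\varepsilon\le1$, at most $\varepsilon^{-1}|G|^{\log_2(1/\varepsilon)}$ codewords lie within distance $\mathrm{mindist}-\varepsilon$ of $f$.
\end{theorem}

Thus at $\varepsilon=1/200$ the largest list size over groups of order at most $N$ is $N^{O(1)}$, and along the orders $|G_n|$ it is at least a positive power of $N$. At a smaller radius a bound in terms of $\varepsilon$ alone does hold for all groups.

\begin{theorem}\label{thm:johnson}
For every finite group $G$, every group $H$, every $f\in H^G$ and every $\varepsilon>0$, at most $1/\varepsilon$ codewords lie within distance $1-\sqrt{1-\mathrm{mindist}}-\varepsilon$ of $f$.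
\end{theorem}

Section~\ref{sec:upper} describes where two codewords agree and proves Theorems~\ref{thm:poly} and~\ref{thm:johnson}. Section~\ref{sec:amalgam} reduces Theorem~\ref{thm:main} to four conditions on a finite group $G$ and a family of its subgroups. Section~\ref{sec:model} finds such a family in an affine group over $\mathbb F_4$ and explains what the ambient group $G$ must add. Sections~\ref{sec:module} and~\ref{sec:group} construct $G_n$, and Section~\ref{sec:proof} completes the proof.

\medskip\noindent\emph{Notation.} For $X\subseteq G$ let $\mu(X)=|X|/|G|$ be its \emph{density}; a subgroup has density $1/[G:X]$. The \emph{agreement set} of two words is the set of points where they take the same value, and their \emph{agreement} is its density, $1-\operatorname{dist}$. We put $\Lambda=1-\mathrm{mindist}$, the largest agreement of two distinct codewords, so that distance at most $\mathrm{mindist}-\varepsilon$ means agreement at least $\Lambda+\varepsilon$. For homomorphisms $\varphi_1,\varphi_2\colon G\to H$ the agreement set is a subgroup, the \emph{equalizer} $\operatorname{Eq}(\varphi_1,\varphi_2)$. For an automorphism $e$ of $G$ we write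 $\operatorname{Fix}(e)=\operatorname{Eq}(e,\mathrm{id})$. Conjugation by $x$ is $c_x(g)=xgx^{-1}$.

\section{Agreement sets and two upper bounds}\label{sec:upper}

\begin{lemma}\label{lem:coset}
Let $\psi_i(g)=\varphi_i(g)h_i$ for $i=1,2$ be codewords that agree at $g_0$. Then their agreement set is the coset $\operatorname{Eq}(\varphi_1,\varphi_2)\,g_0$. If there are at least two homomorphisms $G\to H$, then
\[
\Lambda=\max\{\mu(\operatorname{Eq}(\varphi_1,\varphi_2)) : \varphi_1\ne\varphi_2 \text{ homomorphisms } G\to H\}.
\]
\end{lemma}

\begin{proof}
For $k\in G$ we have $\psi_i(kg_0)=\varphi_i(k)\varphi_i(g_0)h_i=\varphi_i(k)\psi_i(g_0)$. Since $\psi_1(g_0)=\psi_2(g_0)$, the codewords agree at $kg_0$ exactly when $\varphi_1(k)=\varphi_2(k)$. If moreover $\psi_1\ne\psi_2$, the coset is not all of $G$, so $\varphi_1\neq\varphi_2$. Hence $\Lambda$ is at most the stated maximum. Homomorphisms are codewords (take $h=1$), which gives the reverse inequality.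
\end{proof}

Theorem~\ref{thm:johnson} uses no group theory: sets of density above $\sqrt\Lambda$ cannot be numerous if any two of them meet in density at most $\Lambda$.

\begin{proof}[Proof of Theorem~\ref{thm:johnson}]
Let $A_1,\dots,A_L$ be the agreement sets of $f$ with $L$ distinct codewords in the given ball, so $\mu(A_i)\ge\alpha:=\sqrt\Lambda+\varepsilon$. For $i\neq j$ the two codewords agree on $A_i\cap A_j$, so $\mu(A_i\cap A_j)\le\Lambda$. Let $T=\sum_i\mu(A_i)\ge L\alpha$; this is the average over $G$ of the function $\sum_i 1_{A_i}$. By the Cauchy--Schwarz inequality, $T^2$ is at most the average of the square of this function: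
\[
T^2\le\sum_{i,j}\mu(A_i\cap A_j)\le T+L^2\Lambda .
\]
If $L\alpha\le1$, then $L\le1/\alpha\le1/\varepsilon$. Otherwise $1<L\alpha\le T$, and since $t(t-1)$ increases for $t\geq 1$ we get $L\alpha(L\alpha-1)\le T(T-1)\le L^2\Lambda$. Dividing by $L$ gives $L(\alpha^2-\Lambda)\le\alpha$. As $\alpha^2-\Lambda=\varepsilon(\alpha+\sqrt\Lambda)\ge\varepsilon\alpha$, we conclude that $L\le1/\varepsilon$.
\end{proof}

For agreement between $\Lambda$ and $\sqrt\Lambda$ this count gives nothing, and we use Lemma~\ref{lem:coset}. The idea is to pin a codeword $\psi$ down by a few random points of its agreement set with $f$. The set on which the points chosen so far determine $\psi$ is a coset. As long as it is not all of $G$ it has density at most $\Lambda$, so a new point enlarges it with probability at least $\varepsilon$, and an enlarged coset is at least twice as big.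

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
Let $\psi$ be a codeword whose agreement set $A$ with $f$ has $\mu(A)\ge\Lambda+\varepsilon$. For $g_0,\dots,g_i\in A$ let $C_i$ be the intersection of the agreement sets of $\psi$ with all codewords $\psi'$ (including $\psi$) that agree with $\psi$ at $g_0,\dots,g_i$. By Lemma~\ref{lem:coset} each of these sets has the form $Eg_0$ with $E$ a subgroup, so $C_i=E_ig_0$ for a subgroup $E_i$. We have $g_i\in C_i$ and $C_i\subseteq C_{i+1}$. If $C_i\ne G$, then some $\psi'\ne\psi$ takes part in the intersection, and so $\mu(C_i)\le\Lambda$.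

Let $m=\lfloor\log_2|G|\rfloor$. Call $(g_0,\dots,g_m)\in G^{m+1}$ \emph{good for $\psi$} if all $g_i$ lie in $A$, and $g_{i+1}\notin C_i$ whenever $i<m$ and $C_i\ne G$. Choose the $g_i$ uniformly and independently. At each step the allowed set is $A$ or $A\setminus C_i$ with $\mu(C_i)\le\Lambda$, of density at least $\varepsilon$ in both cases. So the tuple is good with probability at least $\varepsilon^{m+1}$.

Let the tuple be good and suppose $C_m\ne G$. Then $C_i\neq G$ for all $i<m$, so $g_{i+1}\in C_{i+1}\setminus C_i$, the subgroup $E_i$ is proper in $E_{i+1}$, and $|E_{i+1}|\ge2|E_i|$. This gives $2^m\le|E_m|\le|G|/2<2^m$, a contradiction. Hence $C_m=G$, which says that $\psi$ is the only codeword with values $f(g_0),\dots,f(g_m)$ at $g_0,\dots,g_m$. A tuple is therefore good for at most one codeword, and $L$ distinct codewords in the ball satisfy $L\varepsilon^{m+1}\le1$. Since $\varepsilon\le1$ and $m\le\log_2|G|$, we obtain $L\le\varepsilon^{-1}\varepsilon^{-\log_2|G|}=\varepsilon^{-1}|G|^{\log_2(1/\varepsilon)}$.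
\end{proof}

The order of $G$ enters this bound through the number of doublings. Theorem~\ref{thm:main} shows that the dependence on $|G|$ cannot be removed; its parameters $\Lambda=1/42$ and agreement $1/32$ lie in the range $\Lambda<1/32<\sqrt\Lambda$ left open by Theorem~\ref{thm:johnson}.

\section{Gluing copies of $G$ along subgroups}\label{sec:amalgam}

We want one word $f$ and many homomorphisms $\iota_1,\dots,\iota_N\colon G\to H$, each agreeing with $f$ in density above $\Lambda$. The codomain is ours to choose. Fix a subgroup $D\le G$ and subgroups $E_1,\dots,E_N\le D$. Let $H$ contain a copy of $D$ and $N$ copies of $G$, with the $i$th copy glued to $D$ along $E_i$ and with no further relations. If $f$ is the embedding of $D$ on $D$, and arbitrary elsewhere, then the embedding $\iota_i$ of the $i$th copy agrees with $f$ on $E_i$. Long lists thus cost nothing. The difficulty is that $H$ receives many other homomorphisms from $G$, and two of them may agree in density $\mu(E_i)$ or more; then $\Lambda\geq\mu(E_i)$ and the list lies at or beyond the minimum distance. We must control all pairs of homomorphisms $G\to H$, and the tool for this is the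 action of $H$ on a tree.

We recall the facts from Bass--Serre theory that we need. Let $D,G_1,\dots,G_N$ be groups, and for each $i$ let $E_i$ be a group given as a subgroup of both $D$ and $G_i$. Let $H$ be the quotient of the free product $D*G_1*\dots*G_N$ by the relations that identify, for each $i$, the two copies of each element of $E_i$. This is the fundamental group of the tree of groups with center $D$, leaves $G_i$ and edge groups $E_i$.
\begin{itemize}
\item[(T1)] The natural maps $D\to H$ and $G_i\to H$ are injective \cite[Ch.~I, \S5]{Serre}; we regard these groups as subgroups of $H$.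
\item[(T2)] Let $\mathcal T$ be the graph whose vertices are the cosets $hD$ (\emph{central} vertices) and $hG_i$ (\emph{outer} vertices), and whose edges are the cosets $hE_i$, where the edge $hE_i$ joins $hD$ to $hG_i$; cosets with different indices $i$ count as different. Then $\mathcal T$ is a tree \cite[Ch.~I, \S5]{Serre}.
\item[(T3)] A finite group that acts on a tree without inversion, that is, without exchanging the two ends of an edge, fixes a vertex \cite[Ch.~I, \S6.3]{Serre}.
\end{itemize}
The group $H$ acts on $\mathcal T$ by left multiplication. The action has no inversion because each edge has one central and one outer end, and the stabilizer of a coset $hX$ is $hXh^{-1}$.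

\begin{proposition}\label{prop:amalgam}
Let $G$ be a finite group, let $D\le G$ and $E_1,\dots,E_N\le D$ be subgroups with $N\ge1$, and let $\lambda$ be a real number. Suppose that
\begin{itemize}
\item[\textup{(a)}] every homomorphism $G\to D$ is trivial;
\item[\textup{(b)}] every homomorphism $G\to G$ is trivial or an automorphism;
\item[\textup{(c)}] $\mu(\operatorname{Fix}(e))\le\lambda$ for every automorphism $e\ne\mathrm{id}$ of $G$, with equality for some such $e$;
\item[\textup{(d)}] $\mu(E_i\cap dE_jd^{-1})\le\lambda$ whenever $d\in D$ and either $i\ne j$, or $i=j$ and $d\notin E_i$.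
\end{itemize}
Then there are a group $H$, a word $f\in H^G$ and distinct homomorphisms $\iota_1,\dots,\iota_N\colon G\to H$ such that $\operatorname{aHom}(G,H)$ has $\Lambda=\lambda$ and $f$ agrees with $\iota_i$ on $E_i$ for each $i$.
\end{proposition}

\begin{proof}
Let $G_1,\dots,G_N$ be copies of $G$, and form $H$ and $\mathcal T$ as above, with $E_i$ included in $D$ and in $G_i=G$. Let $\delta\colon D\to H$ and $\iota_i\colon G\to H$ be the embeddings with images $D$ and $G_i$; the defining relations say that $\iota_i=\delta$ on $E_i$. Define $f(g)=\delta(g)$ for $g\in D$ and $f(g)=1$ for $g\notin D$. Then $f$ agrees with $\iota_i$ on $E_i$. By (c) we have $1/|G|\le\lambda<1$, since $\operatorname{Fix}(e)$ is a proper subgroup for $e\neq\mathrm{id}$.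

\emph{Step 1: if $x_1\ne x_2$ are outer vertices, then $|\operatorname{Stab}(x_1)\cap \operatorname{Stab}(x_2)|\le\lambda|G|$.} An element that fixes $x_1$ and $x_2$ fixes every edge of the unique reduced path between them. The first edge of this path leads from $x_1$ to a central vertex $w$, and $w\neq x_2$ because $x_2$ is outer; so the path contains two distinct edges at $w$. Applying an element of $H$, which conjugates the stabilizers, we may assume that $w$ is the vertex $D$. The edges at $D$ are the cosets $dE_i$ with $d\in D$. If $dE_i$ and $d'E_j$ are distinct edges, then $i\ne j$, or $i=j$ and $d^{-1}d'\notin E_i$. Their common stabilizer $dE_id^{-1}\cap d'E_jd'^{-1}$ is conjugate to $E_i\cap(d^{-1}d')E_j(d^{-1}d')^{-1}$, which has order at most $\lambda|G|$ by (d).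

In particular $|G_i\cap G_j|<|G|$ for $i\neq j$, so the $\iota_i$ have distinct images.

\emph{Step 2: a nontrivial homomorphism $\varphi\colon G\to H$ is injective, and its image is the full stabilizer of an outer vertex.} By (T3) the finite group $\varphi(G)$ fixes a vertex. If this vertex is $hD$, then $c_h^{-1}\circ\varphi$ maps $G$ into $D$ and is trivial by (a), which is excluded. So it is some $hG_i$. Then $\iota_i^{-1}\circ c_h^{-1}\circ\varphi$ is a nontrivial homomorphism $G\to G$, hence an automorphism by (b), and $\varphi$ maps $G$ isomorphically onto $hG_ih^{-1}$.

\emph{Step 3: $\Lambda=\lambda$.} We use Lemma~\ref{lem:coset}. Let $\varphi_1\ne\varphi_2$ be homomorphisms $G\to H$ and $E=\operatorname{Eq}(\varphi_1,\varphi_2)$. If one of them is trivial, the other is injective and $\mu(E)=1/|G|\le\lambda$. Otherwise let $\varphi_i(G)=\operatorname{Stab}(x_i)$ with $x_i$ outer. If $x_1=x_2$, then $e=\varphi_1^{-1}\circ\varphi_2$ is an automorphism of $G$ other than the identity, $E=\operatorname{Fix}(e)$, and $\mu(E)\le\lambda$ by (c). If $x_1\neq x_2$, then $\varphi_1(E)=\varphi_2(E)$ lies in both stabilizers, and $|E|=|\varphi_1(E)|\le\lambda|G|$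 by Step~1. So $\Lambda\le\lambda$. If $e$ attains equality in (c), then $\iota_1\ne\iota_1\circ e$ have equalizer $\operatorname{Fix}(e)$, so $\Lambda=\lambda$.
\end{proof}

\begin{remark}\label{rem:necessary}
Condition (d) is forced by the construction. For $d\in D$ the homomorphisms $\iota_i$ and $c_{\delta(d)}\circ\iota_j\circ c_d^{-1}$ agree on $E_i\cap dE_jd^{-1}$, where both equal $\delta$. Their images stabilize the vertices $G_i$ and $\delta(d)G_j$. In the cases listed in (d) these are the outer ends of two distinct edges at $D$, so they are distinct, their common stabilizer lies in $D\ne G$, and the two homomorphisms differ.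
\end{remark}

\section{A model family: affine hyperplanes over $\mathbb F_4$}\label{sec:model}

To profit from Proposition~\ref{prop:amalgam} we need unboundedly many subgroups $E_i$ of a fixed density $\mu(E_i)>\lambda$. Consider condition (d) first. For $i=j$ it asks that $E_i$ meet its conjugates under $D\setminus E_i$ in a strictly smaller density; in particular $E_i$ must be its own normalizer in $D$. This excludes the obvious large family, the hyperplanes of an elementary abelian group $D$. It excludes every nilpotent $D$, where a proper subgroup is properly contained in its normalizer. The smallest repair is to let scalars act.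

The phenomenon is visible in the group $\Gamma_1$ of the $12$ maps $x\mapsto ax+y$ of $\mathbb F_4$, with $a\in\mathbb F_4^*$ and $y\in\mathbb F_4$. The stabilizer $X$ of $0$ consists of the three maps $x\mapsto ax$ and has density $1/4$. If $\gamma\notin X$, then $\gamma X\gamma^{-1}$ is the stabilizer of the point $t=\gamma(0)\neq0$. A map $x\mapsto ax$ that fixes $t$ has $a=1$, so $X\cap\gamma X\gamma^{-1}=1$ has density $1/12$. The density drops by a factor $3$, the number of scalars. To obtain many subgroups of this kind in one group, we replace points of the line by hyperplanes of a large space.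

Let $\Gamma_k$ be the group of maps $x\mapsto ax+y$ of $\mathbb F_4^k$, with $a\in\mathbb F_4^*$ and $y\in\mathbb F_4^k$. Let $\mathcal L_k$ be the set of linear hyperplanes of $\mathbb F_4^k$, that is, kernels of nonzero $\mathbb F_4$-linear functionals. Two functionals have the same kernel exactly when they are proportional, so $|\mathcal L_k|=(4^k-1)/3$. For $L\in\mathcal L_k$ let $X_L\le\Gamma_k$ be the setwise stabilizer of $L$.

\begin{lemma}\label{lem:model}
Let $L,L'\in\mathcal L_k$ and $\gamma\in\Gamma_k$. Then $[\Gamma_k:X_L]=4$, and
\[
[\Gamma_k:X_L\cap\gamma X_{L'}\gamma^{-1}]=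
\begin{cases}12&\text{if } L=L' \text{ and } \gamma\notin X_L,\\ 16&\text{if } L\ne L'.\end{cases}
\]
\end{lemma}

\begin{proof}
Let $L=\ker\theta$. The four translates of $L$ are the fibers $\theta^{-1}(t)$, $t\in\mathbb F_4$, and the map $x\mapsto ax+y$ sends $\theta^{-1}(t)$ to $\theta^{-1}(at+\theta(y))$. So $\Gamma_k$ permutes the translates through the surjection $\Gamma_k\to\Gamma_1$ given by $(a,y)\mapsto(a,\theta(y))$, and $X_L$ is the preimage of $X$. Indices are preserved under preimages by a surjection, so the computation in $\Gamma_1$ gives the values $4$ and $12$.

Let $L'=\ker\theta'\ne L$. The group $X_L\cap\gamma X_{L'}\gamma^{-1}$ is the stabilizer of the pair $(L,\gamma L')$. The group $\Gamma_k$ acts on the $16$ pairs formed by a translate of $L$ and a translate of $L'$. Since $\theta,\theta'$ are linearly independent, $(\theta,\theta')\colon\mathbb F_4^k\to\mathbb F_4^2$ is onto, so the translations are already transitive on these pairs. The index is $16$.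
\end{proof}

For $k=2$, for instance, the five lines through the origin of $\mathbb F_4^2$ give five subgroups of density $1/4$; two distinct parallel lines have a common stabilizer of density $1/12$, and two crossing lines one of density $1/16$.

The family $X_L$ satisfies (d) with $\lambda=1/12$, well below its density $1/4$. But $\Gamma_k$ itself cannot serve as $G$. The translation by $y\ne0$ has only three conjugates, the translations by $ay$, so conjugation by it fixes a subgroup of density $1/3$. Hence $\Lambda\ge1/3>1/4$ for every codomain that contains $\Gamma_k$.

We therefore look for a group $G$ with a subgroup $D$, of index $r$ say, and a surjection $D\to\Gamma_k$. The preimages $E_L$ of the $X_L$ have index $4r$ in $G$, and the intersections in (d) have index $12r$ or $16r$. Condition (c), applied to inner automorphisms, requires every noncentral conjugacy class of $G$ to have more than $4r$ elements. Three steps lead to a group with all the required properties.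

\emph{A simple group on top.} Take $G=M\rtimes S$ with $S$ simple, $M$ an $\mathbb F_2S$-module, and $D=M\rtimes B$, where $B\le S$ is solvable with a quotient of order $3$ that will play the role of $\mathbb F_4^*$. Such a $G$ can be perfect, which gives (a). The class of $m\in M$ is its $S$-orbit. A Sylow $2$-subgroup of $S$ fixes one of the $|M|-1$ nonzero vectors, because this number is odd; so some class has at most as many elements as the odd part of $|S|$. For $S=\mathrm{PSL}_2(7)$ and $|B|=21$ we have $r=8$, the target is $4r=32$, and the odd part of $168$ is $21$. This attempt fails, but if all nonzero orbits have size at least $21$, it fails by a factor less than $2$.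

\emph{An extraspecial group in place of $M$.} Replace $M$ by a central extension $P$ with center $Z$ of order $2$ and $P/Z=M$, in which each noncentral $x$ is conjugate to the other element of $xZ$. The classes double in size, the indices of the $E_L$ do not change, and
\[
21<32<42 .
\]

\emph{Gluing the center.} The group $P\rtimes S$ violates (b), and this is fatal. Let $e$ be the projection onto the subgroup $S$ and let $s$ be an involution in the center of a Sylow $2$-subgroup of $S$, which has order $8$. Then $e\neq c_s\circ e$, and their equalizer $e^{-1}(C_S(s))$ has index at most $21$. The group $P\rtimes \mathrm{SL}_2(7)$ fails in the same way: a unipotent element $u\neq 1$ commutes with the $14$ elements $\pm u^i$, which gives index at most $336/14=24<32$. Identifying the center of $\mathrm{SL}_2(7)$ with $Z$ removes both endomorphisms.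

\section{An induced module for $\mathrm{PSL}_2(7)$}\label{sec:module}

Let $\hat S=\mathrm{SL}_2(7)$ and $S=\mathrm{PSL}_2(7)=\hat S/\{\pm1\}$. We use the standard facts that $S$ is simple of order $168$ and that $\hat S$ is perfect of order $336$ with center $\{\pm1\}$. The group $S$ acts faithfully and transitively on $\Omega=\mathbb F_7\cup\{\infty\}$ by fractional linear maps. The stabilizer of $\infty$ is $B=U\rtimes C$, where $U$ consists of the seven translations $x\mapsto x+b$ and $C$ of the three maps $x\mapsto ax$ with $a\in\{1,2,4\}$. Note that $C$ also fixes $0$, and that each point of $\mathbb F_7$ is $u(0)$ for exactly one $u\in U$. Every point stabilizer $S_\omega$ is conjugate to $B$; it has order $21$, and its unique subgroup of order $7$ is transitive on $\Omega\setminus\{\omega\}$.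

Fix a surjective homomorphism $\chi\colon B\to\mathbb F_4^*$ with kernel $U$, and let $Y=\mathbb F_4$ be the $2$-dimensional $\mathbb F_2B$-module on which $b$ acts as multiplication by $\chi(b)$. We need an $S$-module that has $Y$ as a $B$-quotient and whose nonzero vectors have small stabilizers. The induced module $V=\mathbb F_2S\otimes_{\mathbb F_2B}Y$ does both. Putting $V_\omega=t\otimes Y$ for any $t\in S$ with $t\infty=\omega$, we have
\[
V=\bigoplus_{\omega\in\Omega}V_\omega,\qquad sV_\omega=V_{s\omega},\qquad |V_\omega|=4,\qquad V_\infty=Y \text{ as a $B$-module}.
\]
An element of order $3$ of $B$ lies outside $U$, so it multiplies $Y$ by a scalar other than $1$ and fixes no nonzero vector. Conjugating by $t$ we get: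
\begin{equation}\label{eq:fpf}
\text{an element of order $3$ of $S_\omega$ fixes no nonzero vector of $V_\omega$.}
\end{equation}
For $n\geq1$ let $M=V^{2n}$, of order $2^{32n}$, and $M_\omega=V_\omega^{2n}$. Then $M=\bigoplus_\omega M_\omega$, $sM_\omega=M_{s\omega}$, and \eqref{eq:fpf} holds for $M_\omega$ as well. We write $m_\omega$ for the components of $m\in M$, so that $(sm)_{s\omega}=s\,m_\omega$. A \emph{cocycle} is a map $c\colon S\to M$ with $c(st)=c(s)+s\,c(t)$ for all $s,t$; part (d) below is the statement $H^1(S,M)=0$.

\begin{lemma}\label{lem:module}
\begin{itemize}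
\item[\textup{(a)}] Every $S$-orbit on $M\setminus\{0\}$ has at least $21$ elements, and some orbit has exactly $21$.
\item[\textup{(b)}] Every nonzero $S$-submodule of $M$ has order at least $64$.
\item[\textup{(c)}] $M$ is spanned by the vectors $sm-m$ with $s\in S$, $m\in M$.
\item[\textup{(d)}] For every cocycle $c$ there is $m\in M$ with $c(s)=m-sm$ for all $s\in S$.
\item[\textup{(e)}] If $1\ne s\in S$, the subspace of $M$ fixed by $s$ has index at least $2^{2n}$.
\item[\textup{(f)}] There is a surjective $\mathbb F_2$-linear map $\tau\colon M\to\mathbb F_4^{4n}$ with $\tau(bm)=\chi(b)\tau(m)$ for all $b\in B$, $m\in M$.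
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $m\ne0$, let $X$ be its stabilizer, and choose $\omega$ with $m_\omega\ne0$. The group $X_\omega=X\cap S_\omega$ fixes $m_\omega$, so by \eqref{eq:fpf} it has no element of order $3$, and $|X_\omega|\in\{1,7\}$. Suppose $|X|>8$. Since $|X|=|X\omega|\,|X_\omega|$ and $|X\omega|\le8$, we get $|X_\omega|=7$. Then $X_\omega$ is transitive on $\Omega\setminus\{\omega\}$, so $|X\omega|$ is $1$ or $8$ and $|X|$ is $7$ or $56$. The first value contradicts $|X|>8$. The second gives a subgroup of index $3$, hence a nontrivial homomorphism from the simple group $S$ to the symmetric group of order $6$, which is impossible. So $|X|\le8$ and the orbit has at least $168/8=21$ elements. A Sylow $2$-subgroup of $S$ has order $8$ and fixes a nonzero vector, since $|M|-1$ is odd; the orbit of this vector has exactly $21$ elements.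

(b) A nonzero submodule $W$ has $|W|\geq 22$ by (a), and $|W|$ is a power of $2$. If $|W|=32$, then the $31$ nonzero vectors form a single orbit, because two orbits need $42$ vectors; but $31$ does not divide $168$.

(c) For $s\in S_\omega$ of order $3$ the map $s-1$ is injective on $M_\omega$ by \eqref{eq:fpf}, so it maps $M_\omega$ onto itself.

(d) We average over the cosets of $B$, which have odd size. Define $m\in M$ by $m_\omega=\sum_{s\infty=\omega}c(s)_\omega$, a sum of $21$ terms. Let $t\in S$. As $s$ runs over the elements with $s\infty=\omega$, the product $ts$ runs over those sending $\infty$ to $t\omega$, so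
\[
m_{t\omega}=\sum_{s\infty=\omega}c(ts)_{t\omega}=\sum_{s\infty=\omega}\big(c(t)_{t\omega}+t\,(c(s)_\omega)\big)=21\,c(t)_{t\omega}+t\,m_\omega=c(t)_{t\omega}+(tm)_{t\omega}.
\]
This holds for all $\omega$, so $m=c(t)+tm$.

(e) The element $s$ moves some $\omega\in\Omega$, so it moves the nonzero vectors of $V_\omega$. Its fixed subspace has index at least $2$ in each of the $2n$ copies of $V$.

(f) It suffices to find a surjection $(\tau_1,\tau_2)\colon V\to\mathbb F_4^2$ with this property and to take $2n$ copies. The group $B$ preserves $V_\infty$ and $V'=\bigoplus_{\omega\ne\infty}V_\omega$. Let $\tau_1$ be the projection onto $V_\infty=Y$. To define $\tau_2$, let $c_0$ generate $C$. By \eqref{eq:fpf}, $c_0$ permutes the three nonzero vectors of $V_0$ cyclically. Fix one of them, $y_0$, and define $\theta\colon V_0\to \mathbb F_4$ by $\theta(0)=0$ and $\theta(c_0^iy_0)=\chi(c_0)^i$. This bijection is linear, since in both spaces the sum of two distinct nonzero vectors is the third, and $\theta(cy)=\chi(c)\theta(y)$ for $c\in C$. Every element of $V'$ is uniquely $\sum_{u\in U}uy_u$ with $y_u\in V_0$. Let $\tau_2$ vanish on $V_\infty$ and send this element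 to $\theta(\sum_uy_u)$. An element of $U$ permutes the indices $u$, so it leaves $\tau_2$ unchanged, in accordance with $\chi|_U=1$. For $c\in C$ we have $c\sum_u uy_u=\sum_u(cuc^{-1})(cy_u)$ with $cy_u\in V_0$, so $\tau_2$ is multiplied by $\chi(c)$. The pair $(\tau_1,\tau_2)$ is onto because $\tau_1$ maps $V_\infty$ onto $\mathbb F_4$ and vanishes on $V'$, while $\tau_2$ maps $V'$ onto $\mathbb F_4$ and vanishes on $V_\infty$.
\end{proof}

\section{The group $G_n$ and its endomorphisms}\label{sec:group}

To build $P$ with an action of $S$ we need an $S$-invariant bilinear form. On a $2$-dimensional $\mathbb F_2$-space let $\beta_0(y,y')$ be $1$ if $y,y'$ are distinct and nonzero, and $0$ otherwise. This is the determinant of $(y,y')$ in any basis, so it is bilinear and nondegenerate, and every isomorphism between two such spaces preserves it. The module $V^n$ is a direct sum of the $2$-dimensional spaces $V_\omega$, which $S$ permutes. Summing $\beta_0$ over these summands gives a nondegenerate $S$-invariant bilinear form $\beta$ on $V^n$.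

Let $P=V^n\times V^n\times\mathbb F_2$ with the product
\[
(v,u,z)(v',u',z')=\big(v+v',\;u+u',\;z+z'+\beta(u,v')\big).
\]
Bilinearity of $\beta$ gives associativity, and $(v,u,z)^{-1}=(v,u,z+\beta(u,v))$. So $P$ is a group of order $2^{32n+1}$, on which $S$ acts by the automorphisms $s(v,u,z)=(sv,su,z)$. Let $\zeta=(0,0,1)$ and $Z=\{1,\zeta\}$. Then $Z$ is central and $P/Z=V^n\oplus V^n=M$. For $x=(v,u,z)$ and $p=(v',u',z')$, comparing the two products gives $pxp^{-1}=x\,\zeta^{\,\beta(u,v')+\beta(u',v)}$. If $(v,u)\ne0$, nondegeneracy provides $p$ for which the exponent is $1$. Hence $Z$ is the center of $P$, and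
\begin{equation}\label{eq:double}
\text{every $x\in P\setminus Z$ is conjugate in $P$ to $x\zeta$.}
\end{equation}

Let $\hat S$ act on $P$ through $S$. In $P\rtimes\hat S$ the elements $\zeta$ and $-1$ are central involutions: $\zeta$ is central in $P$ and fixed by $\hat S$, while $-1$ is central in $\hat S$ and acts trivially on $P$. Define
\[
G=G_n=(P\rtimes\hat S)\big/\langle\zeta\cdot(-1)\rangle .
\]
The subgroup factored out has order $2$ and meets $P$ and $\hat S$ trivially, so both embed in $G$. In $G$ we have $\zeta=-1$, $P\cap\hat S=Z$, and $Z$ is central. Further,
\[
|G|=336\cdot2^{32n},\qquad G/P\cong S,\qquad G/Z\cong M\rtimes S \text{ with } S=\hat S/Z .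
\]
Let $\pi\colon G\to S$ be the projection; $g\in G$ acts by conjugation on $M=P/Z$ as $\pi(g)$. In $M\rtimes S$ we write $M$ additively, so that $(m\,s)(m'\,s')=(m+sm')\,ss'$ and $m\,s\,m^{-1}=(m-sm)\,s$.

The group $G$ is perfect. Indeed $G'$ contains $\hat S'=\hat S$, hence $Z$, and $G'/Z$ contains the commutators $sm-m$, which span $M$ by Lemma~\ref{lem:module}(c). The composition factors of $G$ are those of the $2$-group $P$ and one factor $S$.

\begin{lemma}\label{lem:endo}
Every homomorphism $e\colon G\to G$ is trivial or an automorphism.
\end{lemma}

\begin{proof}
We show that a noninjective $e$ kills $Z$, then $\hat S$, then everything.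

\emph{Every normal subgroup $R\ne1$ of $G$ contains $Z$.} If $R\cap P\ne1$, it is a nontrivial normal subgroup of the $2$-group $P$, so it meets the center $Z$ nontrivially and contains it. Suppose $R\cap P=1$. Then $[R,P]\le R\cap P=1$, so $R$ acts trivially on $M$, and $\pi(R)=1$ by Lemma~\ref{lem:module}(e). Thus $R\le P$ and $R=1$, a contradiction.

\emph{$G$ has no subgroup $S'\cong S$.} Suppose it has. Then $S'\cap P$ is a normal $2$-subgroup of the simple group $S'$, so it is trivial and $\pi$ maps $S'$ bijectively onto $S$. For $s\in S$ let $c(s)\,s\in M\rtimes S$ be the image of the element of $S'$ above $s$. These images form a subgroup, and the product rule in $M\rtimes S$ shows that $c$ is a cocycle. By Lemma~\ref{lem:module}(d), $c(s)\,s=(m-sm)\,s=m\,s\,m^{-1}$ for a fixed $m$. If $x\in P$ lifts $m$, then $x^{-1}S'x$ maps into $S=\hat S/Z$, so it is a subgroup of order $168$ of $\hat S$. A subgroup of index $2$ is normal with abelian quotient, which is impossible in the perfect group $\hat S$.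

Now let $e$ be a homomorphism $G\to G$. If $e$ is injective, it is an automorphism because $G$ is finite. Otherwise $Z\le\ker e$, and $e$ induces $\bar e\colon M\rtimes S\to G$. On the simple group $S$ the map $\bar e$ is injective or trivial, and the first case is excluded. So the normal subgroup $\ker\bar e$ contains $S$, hence all commutators $sm-m$, hence $M$. Thus $e$ is trivial.
\end{proof}

It remains to bound fixed subgroups of all automorphisms, not only the inner ones. We do not determine $\operatorname{Aut}(G)$. Instead we look at the action on the layers $S$ and $M$: a nontrivial action on either layer forces a small fixed subspace in $M$, and an automorphism trivial on both layers is inner.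

\begin{lemma}\label{lem:fix}
Let $n\ge6$ and let $e\ne\mathrm{id}$ be an automorphism of $G$. Then $\mu(\operatorname{Fix}(e))\le1/42$, and equality holds for $e=c_x$ with a suitable $x\in P$.
\end{lemma}

\begin{proof}
If $R$ is a normal $2$-subgroup of $G$, then $\pi(R)$ is a normal $2$-subgroup of $S$, so $R\le P$. Thus $P$ is the largest normal $2$-subgroup, and $e$ preserves $P$ and its center $Z$. So $e$ induces automorphisms $A$ of $M=P/Z$ and $\alpha$ of $S=G/P$, and applying $e$ to $gxg^{-1}$ gives
\[
A(sm)=\alpha(s)A(m)\qquad(s\in S,\ m\in M).
\]
Let $Q=\operatorname{Fix}(e)$ and $F=\ker(A-1)\le M$. The image of $Q\cap P$ in $M$ lies in $F$, so $|Q\cap P|\le2|F|$. Since $|Q|\le|Q\cap P|\,|S|$ and $|G|=2|M|\,|S|$,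
\begin{equation}\label{eq:F}
\mu(Q)\le1/[M:F].
\end{equation}

\emph{Case 1: $\alpha\ne\mathrm{id}$.} Choose $s$ with $\alpha(s)\ne s$. If $m\in F\cap s^{-1}F$, then $sm=A(sm)=\alpha(s)A(m)=\alpha(s)m$, so $m$ is fixed by $s^{-1}\alpha(s)\ne1$. Lemma~\ref{lem:module}(e) gives $[M:F]^2\ge[M:F\cap s^{-1}F]\ge2^{2n}$. By \eqref{eq:F}, $\mu(Q)\le2^{-n}\le1/64$. This is the only place where $n\ge6$ is used.

\emph{Case 2: $\alpha=\mathrm{id}$ and $A\neq\mathrm{id}$.} Now $A-1$ is a nonzero $S$-endomorphism of $M$. Its image is a nonzero submodule of order $[M:F]$, so $\mu(Q)\le1/64$ by Lemma~\ref{lem:module}(b) and \eqref{eq:F}.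

\emph{Case 3: $\alpha=\mathrm{id}$ and $A=\mathrm{id}$.} Since $\alpha=\mathrm{id}$, we have $e(g)g^{-1}\in P$; let $c(g)$ be its image in $M$. The identity $e(gh)(gh)^{-1}=e(g)g^{-1}\cdot g\big(e(h)h^{-1}\big)g^{-1}$ gives $c(gh)=c(g)+\pi(g)c(h)$. Since $A=\mathrm{id}$, the map $c$ vanishes on $P$, so $c(gp)=c(g)$ for $p\in P$ and $c$ descends to a cocycle on $S$. By Lemma~\ref{lem:module}(d), $c(g)=m-\pi(g)m$ for some $m\in M$. Let $x\in P$ lift $m$. The image of $xgx^{-1}g^{-1}$ in $M$ is also $m-\pi(g)m$, so $e(g)=\eta(g)\,xgx^{-1}$ with $\eta(g)\in Z$. As $Z$ is central, $\eta\colon G\to Z$ is a homomorphism, and it is trivial because $G$ is perfect. Thus $e=c_x$, with $x\notin Z$ since $e\neq\mathrm{id}$.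

For any $x\in P\setminus Z$ with image $m\neq 0$, the fixed subgroup of $c_x$ is $C_G(x)$, of density $1/|x^G|$, where $x^G$ is the conjugacy class. The image of $x^G$ in $M$ is the orbit $Sm$, and $x^G$ is a union of cosets of $Z$ by \eqref{eq:double}. So $|x^G|=2|Sm|$. By Lemma~\ref{lem:module}(a) this is at least $42$, with equality for a suitable $m$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $n\ge6$, $G=G_n$ and $D=\pi^{-1}(B)$, so that $[G:D]=[S:B]=8$ and $D/Z=M\rtimes B$. With $\tau$ as in Lemma~\ref{lem:module}(f), send $m\,b\in M\rtimes B$ to the map $x\mapsto\chi(b)x+\tau(m)$ in $\Gamma_{4n}$. This is a homomorphism: the product $(m\,b)(m'\,b')=(m+bm')\,bb'$ goes to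
\[
x\mapsto\chi(b)\chi(b')x+\tau(m)+\chi(b)\tau(m')=\chi(b)\big(\chi(b')x+\tau(m')\big)+\tau(m),
\]
which is the composite of the two images. It is onto because $\chi$ and $\tau$ are. Composing with $D\to D/Z$ we obtain a surjection $\rho\colon D\to\Gamma_{4n}$. For $L\in\mathcal L_{4n}$ let $E_L=\rho^{-1}(X_L)$. The number of these subgroups is $|\mathcal L_{4n}|=(4^{4n}-1)/3=N_n$, and $2^{8n}=(|G|/336)^{1/4}$.

For $d\in D$ we have $E_L\cap dE_{L'}d^{-1}=\rho^{-1}\big(X_L\cap\rho(d)X_{L'}\rho(d)^{-1}\big)$, and $d\notin E_L$ if and only if $\rho(d)\notin X_L$. Multiplying the indices of Lemma~\ref{lem:model} by $[G:D]=8$ gives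
\[
\mu(E_L)=\tfrac1{32},\qquad
\mu(E_L\cap dE_Ld^{-1})=\tfrac1{96}\ \ (d\notin E_L),\qquad
\mu(E_L\cap dE_{L'}d^{-1})=\tfrac1{128}\ \ (L\ne L').
\]

We apply Proposition~\ref{prop:amalgam} with $\lambda=1/42$. The group $D$ is solvable, being an extension of the $2$-group $P$ by $B=U\rtimes C$. The image of the perfect group $G$ in $D$ is perfect and solvable, hence trivial; this is (a). Conditions (b) and (c) are Lemmas~\ref{lem:endo} and~\ref{lem:fix}, and (d) holds because $1/96$ and $1/128$ are less than $1/42$. We obtain a group $H_n$ with $\Lambda=1/42$, that is, $\mathrm{mindist}=41/42$, a word $f_n$, and $N_n$ distinct codewords each agreeing with $f_n$ in density at least $1/32$. They lie within distance $31/32$ of $f_n$, and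
\[
\frac{41}{42}-\frac{31}{32}=\frac1{32}-\frac1{42}=\frac{5}{672}>\frac1{200}.
\]
So these codewords also lie within $\mathrm{mindist}-\frac1{200}$ of $f_n$. Since $N_n\to\infty$ while $\varepsilon=1/200$ is fixed, no function of $\varepsilon$, and in particular no bound $C(1/\varepsilon)^c$, bounds the list sizes for a class that contains all $G_n$. By Section~\ref{sec:group}, each $G_n$ is perfect and has $\mathrm{PSL}_2(7)$ as its only nonabelian composition factor, occurring once. This proves Theorem~\ref{thm:main}. \qed

\begin{remark}
The groups $H_n$ are infinite. Indeed $E_L$ is a proper subgroup of both $D$ and $G$, so every vertex of the tree $\mathcal T$ has at least two edges and $\mathcal T$ is infinite, while $H_n$ has finitely many orbits on its vertices. Infinite codomains are allowed in the definition of universally CombEcon. We make no claim about the variant in which $H$ is restricted to finite groups.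
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBW}
L\'aszl\'o Babai, Timothy J.~F. Black, and Angela Wuu,
\emph{List-decoding homomorphism codes with arbitrary codomains},
arXiv:1806.02969 (2018).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
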